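# A regular uncountable $\kappa$ without $\kappa$-mad families, at the consistency strength of $\mathrm{ZF}$

## 1. A symmetric extension with only small almost disjoint families on $\kappa$

**Theorem.** Let $V\models\mathrm{ZFC}$, let $\mu$ be an infinite regular cardinal and let $\kappa$ be a regular cardinal with $\lambda^{<\mu}<\kappa$ for all cardinals $\lambda<\kappa$ (so $\kappa>2^{<\mu}\ge\mu$). There is a symmetric extension $N\supseteq V$, $N\models\mathrm{ZF}$, such that in $N$:

- (i) $\mathrm{DC}_{<\mu}$ holds;
- (ii) $\kappa$ is a regular cardinal;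
- (iii) every almost disjoint family on $\kappa$ is well-orderable, of cardinality $\le\kappa$;
- (iv) there are no $\kappa$-mad families.

**Corollary.** Let $T$ be the theory $\mathrm{ZF}+\mathrm{DC}+$"there is a regular uncountable cardinal $\kappa$ such that there are no $\kappa$-mad families". Then
$$\mathrm{Con}(T)\iff\mathrm{Con}(\mathrm{ZF})\iff\mathrm{Con}(\mathrm{ZFC}).$$

Here are the terms. Let $\kappa$ be an infinite cardinal; $[\kappa]^\kappa$ is the set of subsets of $\kappa$ of size $\kappa$.

**Definition (almost disjoint, mad).** An *almost disjoint* (a.d.) *family on $\kappa$* is a set $\mathcal F\subseteq[\kappa]^\kappa$ with $|A\cap B|<\kappa$ for all distinct $A,B\in\mathcal F$. It is *$\kappa$-mad* if it is $\subseteq$-maximal among a.d. families on $\kappa$ and non-trivial, which means $|\mathcal F|\ge\kappa$.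

For $\kappa=\aleph_0$ this is the usual notion of an infinite mad family. The background is that $\mathrm{ZF}+\mathrm{DC}+$"there are no $\aleph_0$-mad families" is consistent: it holds in Solovay's model (Mathias, Törnquist), and Horowitz and Shelah obtained it relative to $\mathrm{ZFC}$ alone. The question answered by the Corollary asks for the consistency strength of the same statement at some regular uncountable $\kappa$; its source is Haim Horowitz and Saharon Shelah, "$\kappa$-Madness and Definability", arXiv:1805.07048 (2018).

**Definition (dependent choice).** For an ordinal $\lambda$, $\mathrm{DC}_\lambda$ says: if $X\ne\emptyset$ and $S$ assigns to each $s\in X^{<\lambda}$ a nonempty $S(s)\subseteq X$, then there is $f:\lambda\to X$ with $f(\alpha)\in S(f\restriction\alpha)$ for all $\alpha<\lambda$. $\mathrm{DC}_{<\mu}$ means $\mathrm{DC}_\lambda$ for all $\lambda<\mu$, and $\mathrm{DC}$ is $\mathrm{DC}_\omega$.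

For finite $\lambda$ this is provable in $\mathrm{ZF}$, so clause (i) says nothing when $\mu=\omega$. When $\mu=\omega_1$ it includes $\mathrm{DC}$. Two choices of parameters to keep in mind:

- $\mu=\omega$, $\kappa=\omega_1$. The hypothesis holds because there are only countably many finite sequences from a countable set. This is the case to draw pictures in.
- $\mu=\omega_1$, $\kappa=(2^{\aleph_0})^+$. If $\lambda<\kappa$ then $\lambda^{<\omega_1}\le(2^{\aleph_0})^{\omega}=2^{\aleph_0}<\kappa$. This is the case we need for the Corollary.

*Proof of the Corollary from the Theorem.* Since $T\supseteq\mathrm{ZF}$, $\mathrm{Con}(T)$ implies $\mathrm{Con}(\mathrm{ZF})$, and $\mathrm{Con}(\mathrm{ZF})$ implies $\mathrm{Con}(\mathrm{ZFC})$ by Gödel. In a model of $\mathrm{ZFC}$ apply the Theorem with $\mu=\omega_1$ and $\kappa=(2^{\aleph_0})^+$. The model $N$ satisfies $\mathrm{ZF}$ and $\mathrm{DC}$. In $N$ the ordinal $\kappa>\omega$ is a regular cardinal, hence regular and uncountable, and there are no $\kappa$-mad families. So $N\models T$. As always with forcing, this is finitary: $\mathrm{ZFC}$ proves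 of each axiom of $T$ that it is forced to hold in $N$, so a contradiction in $T$ would produce one in $\mathrm{ZFC}$. $\square$

No large cardinals appear. Nothing is claimed about the strength of the statement when $\mathrm{DC}_\kappa$ is required.

## 2. Partitions, diagonalization, and the reduction of (iv) to (iii)

In models without choice we need to be careful with sizes, so we fix one fact, provable in $\mathrm{ZF}$.

**Fact 1.** *($\mathrm{ZF}$) Let $\kappa$ be a regular cardinal and $X\subseteq\kappa$. Then $|X|=\kappa$ if and only if $X$ is unbounded in $\kappa$; otherwise $|X|<\kappa$.* If $X$ is unbounded and $\eta$ is its order type, then $\eta\le\kappa$, and the increasing enumeration of $X$ maps $\eta$ cofinally into $\kappa$; regularity gives $\eta=\kappa$. If $X\subseteq\beta<\kappa$, then $|X|\le|\beta|<\kappa$.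

**The degenerate maximal families.** The family $\{\kappa\}$ is a maximal a.d. family. More generally let $\kappa=\bigcup_{i<\eta}A_i$ be a partition into $\eta<\kappa$ sets of size $\kappa$. If $B\in[\kappa]^\kappa$, then some $B\cap A_i$ is unbounded: otherwise $i\mapsto\sup(B\cap A_i)$ would map $\eta$ into $\kappa$, hence be bounded by regularity, and $B$ would be bounded. So $|B\cap A_i|=\kappa$ for some $i$, and the partition is maximal. The requirement $|\mathcal F|\ge\kappa$ excludes these examples.

**A partition into $\kappa$ pieces is never maximal.** Identify $\kappa$ with $\kappa\times\kappa$ and let $A_i=\{i\}\times\kappa$. The set $B=\{(i,0):i<\kappa\}$ has size $\kappa$ and meets each $A_i$ in one point. This works for every family of size exactly $\kappa$.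

**Lemma 1 (diagonalization).** *($\mathrm{ZF}$) Let $\kappa$ be a regular cardinal and $\mathcal F=\{A_i:i<\kappa\}$ an a.d. family on $\kappa$, enumerated without repetitions. Then $\mathcal F$ is not maximal.*

*Proof.* Recursively let $b_i$ be the least element of $A_i\setminus\bigcup_{k<i}A_k$ that is larger than all $b_k$, $k<i$. To see that $b_i$ exists, note that $A_i$ is unbounded, while each $A_i\cap A_k$ with $k<i$ is bounded by Fact 1. The function $k\mapsto\sup(A_i\cap A_k)$ from $i$ to $\kappa$ is bounded by regularity, so $\bigcup_{k<i}(A_i\cap A_k)$ is bounded. By regularity again $\{b_k:k<i\}$ is bounded. So $b_i$ exists; it is a *least* element, so no choice is used. Let $B=\{b_i:i<\kappa\}$, which has size $\kappa$. If $i>k$ then $b_i\notin A_k$, so $B\cap A_k\subseteq\{b_i:i\le k\}$ has size $<\kappa$. In particular $B\ne A_k$ for all $k$, and $\mathcal F\cup\{B\}$ is an a.d. family properly extending $\mathcal F$. $\square$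

**Consequence: (ii) and (iii) imply (iv).** Work in $N$. Let $\mathcal F$ be an a.d. family with $|\mathcal F|\ge\kappa$. (By (iii) $\mathcal F$ is well-orderable, so this is the same as "not $|\mathcal F|<\kappa$".) By (iii) $|\mathcal F|=\kappa$, and by Lemma 1 it is not maximal. So there is no $\kappa$-mad family.

So everything rests on (iii). Note how far (iii) is from what happens with choice. If $[\kappa]^\kappa$ is well-orderable, start with a partition of $\kappa$ into $\kappa$ pieces, run through $[\kappa]^\kappa$ along a well-order, and put in every set that is almost disjoint from the pieces and from all sets put in before. The result is a $\kappa$-mad family, and by Lemma 1 its size is more than $\kappa$. In $N$, therefore, $\mathcal P(\kappa)$ cannot be well-orderable.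

## 3. Branch families, and why a $<\kappa$-closed collapse fails

The natural plan for (iii) has two parts. Build $N$ as a symmetric submodel of a product forcing in which each set is "supported" by a small set $e$ of coordinates.

- *Localization.* Show that an a.d. family supported by $e$ contains only sets from $V[G_e]$.
- *Collapse.* Use a further coordinate to give $\mathcal P(\kappa)\cap V[G_e]$ size $\le\kappa$.

The sensible first choice of coordinates is the usual collapse by functions from ordinals $<\kappa$ into a large set. It is $<\kappa$-closed, so $\kappa$ stays regular and no bounded subset of $\kappa$ is added. Exactly this last feature defeats it.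

**Lemma 2 (branch families).** *($\mathrm{ZF}$) Let $\kappa$ be a regular cardinal and let $2^{<\kappa}$ be the set of functions from ordinals $<\kappa$ to $2$. If there is an injection $c:2^{<\kappa}\to\kappa$, then there is an a.d. family on $\kappa$ in bijection with $\mathcal P(\kappa)$, so (iii) fails.*

*Proof.* For $x:\kappa\to2$ let $A_x=\{c(x\restriction\alpha):\alpha<\kappa\}$, a set of size $\kappa$. If $x\ne y$ and $\beta$ is least with $x(\beta)\ne y(\beta)$, then $A_x\cap A_y=\{c(x\restriction\alpha):\alpha\le\beta\}$ has size $<\kappa$. So $\{A_x:x\in2^\kappa\}$ is a.d. and $x\mapsto A_x$ is injective. By Cantor's theorem $\mathcal P(\kappa)$ does not inject into $\kappa$. $\square$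

Now suppose $N$ has the same bounded subsets of $\kappa$ as $V$, and contains an injection of $\mathcal P(\kappa)\cap V$ into $\kappa$, as the plan requires. In $V$, an element of $2^{<\kappa}$ can be coded by a subset of $\kappa$, so in $N$ the set $(2^{<\kappa})^V=(2^{<\kappa})^N$ injects into $\kappa$, and (iii) fails by Lemma 2. Hence the collapse *must add bounded subsets of $\kappa$* while keeping $\kappa$ regular, and this regularity must come from something other than $<\kappa$-closure. (Passing to collapses by functions from ordinals $<\mu$ into a large set does not help, since these collapse $\kappa$ itself to $\mu$.)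

Let us also see which part of the localization argument breaks. Suppose a condition $p$ forces that $\tau$ names a member of $\mathcal F$ that is not in $V[G_e]$. Move $\tau$ by an automorphism $\pi$ that fixes the support of $\mathcal F$ and moves the remaining coordinates to fresh ones. Then $p$ and $\pi p$ together force that $\tau$ and $\pi\tau$ are two members of $\mathcal F$. They are distinct by mutual genericity, so $\tau\cap\pi\tau$ is bounded. We want a contradiction by forcing a large ordinal into both. The symmetric way to do this is to take $t\le p$ forcing $\alpha\in\tau$, so that $\pi t$ forces $\alpha\in\pi\tau$ and $t,\pi t$ together force $\alpha\in\tau\cap\pi\tau$. But first we must know a bound $\delta$ for $\tau\cap\pi\tau$, so as to pick $\alpha\ge\delta$. A condition that decides the bound may look different on the two sides, and then no $t$ can have both $t$ and $\pi t$ compatible with it. In the branch family this is what happens: the bound is decided when the two branches split.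

So we want a forcing in which

> *every $p$ has an extension $r$ such that $r$ together with $\pi r$ already bounds $\sup(\tau\cap\pi\tau)$ by some fixed $\delta<\kappa$.*

The forcing whose conditions are small chains of elementary submodels does this. One model $M$ will bound the ordinal by $M\cap\kappa$, and $M$ enters both sides in the same way.

## 4. Suitable models

Until Section 7 we work in $V$. For a regular uncountable $\chi$, $H(\chi)$ is the set of all sets whose transitive closure has size $<\chi$. We use two textbook facts: a subset of $H(\chi)$ of size $<\chi$ is an element of $H(\chi)$, and the union of an increasing chain of elementary submodels of $H(\chi)$ is an elementary submodel. We write $M^{<\mu}\subseteq M$ to say that every function from an ordinal $<\mu$ into $M$ is an element of $M$; such functions are called $<\mu$-sequences from $M$.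

**Definition (suitable).** For regular $\chi>\kappa$, a model $M\prec H(\chi)$ is *$\chi$-suitable* if $\mu,\kappa\in M$, $|M|<\kappa$, $M\cap\kappa\in\kappa$ and $M^{<\mu}\subseteq M$.

*Example.* Let $\mu=\omega$, $\kappa=\omega_1$. Every countable $M\prec H(\chi)$ is suitable. Indeed $\omega,\omega_1$ are definable in $H(\chi)$, finite sequences from $M$ are in $M$ by elementarity, and if $\alpha\in M\cap\omega_1$ is nonzero, then $M$ contains a surjection from $\omega$ onto $\alpha$, so $\alpha\subseteq M$; hence $M\cap\omega_1$ is a countable ordinal.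

**Lemma 3 (existence).** *For each $x\in H(\chi)$ there is a $\chi$-suitable $M$ with $x\in M$.*

*Proof.* This is where the cardinal arithmetic is used. Build an increasing chain of $M_\xi\prec H(\chi)$, $\xi<\mu$, with unions at limits, $|M_\xi|<\kappa$ and $x,\mu,\kappa\in M_0$, such that $M_{\xi+1}$ contains all $<\mu$-sequences from $M_\xi$ and all ordinals $\le\sup(M_\xi\cap\kappa)$. At successor steps there are fewer than $\kappa$ sequences, because $\lambda^{<\mu}<\kappa$ for $\lambda=|M_\xi|$; they lie in $H(\chi)$ since they are subsets of $H(\chi)$ of size $<\chi$. Also $\sup(M_\xi\cap\kappa)<\kappa$ by regularity of $\kappa$. So the Löwenheim–Skolem theorem gives $M_{\xi+1}$ of size $<\kappa$. At limits, the union of fewer than $\mu<\kappa$ sets of size $<\kappa$ has size $<\kappa$.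

Let $M=\bigcup_{\xi<\mu}M_\xi$. Then $M\prec H(\chi)$ and $|M|<\kappa$. If $\beta\in M\cap\kappa$, say $\beta\in M_\xi$, then $\beta\subseteq M_{\xi+1}\subseteq M$. So $M\cap\kappa$ is an ordinal, and it is $<\kappa$ because $|M|<\kappa$. By regularity of $\mu$ each $<\mu$-sequence from $M$ is a sequence from some $M_\xi$, hence is in $M_{\xi+1}\subseteq M$. $\square$

**Lemma 4 (small elements and small subsets).** *Let $M,M'$ be $\chi$-suitable.*

- *(a) If $y\in M$ and $|y|<\kappa$, then $y\subseteq M$.*
- *(b) Every subset of $M$ of size $<\mu$ is an element of $M$.*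
- *(c) If $M\in M'$, then $M\subseteq M'$ and $M\cap\kappa\in M'\cap\kappa$.*

*Proof.* (a) By elementarity $|y|\in M$, so $|y|\in M\cap\kappa$. As $M\cap\kappa$ is an ordinal, $|y|\subseteq M$. By elementarity $M$ contains a bijection from $|y|$ onto $y$; its values at elements of $M$ are in $M$, so $y\subseteq M$. (b) Such a subset is the range of a $<\mu$-sequence from $M$. The sequence is in $M$, hence so is its range. (c) $M\subseteq M'$ is (a) for $y=M$. From $M,\kappa\in M'$ we get $M\cap\kappa\in M'$, and $M\cap\kappa\in\kappa$. $\square$

## 5. Chains of models, and a product with $\mu$ levels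

**Definition ($Q_\theta$).** For regular $\theta>\kappa$, $Q_\theta$ is the set of all sets $p$ of $\theta$-suitable models with $|p|<\mu$ such that for distinct $M,M'\in p$ either $M\in M'$ or $M'\in M$. It is ordered by $q\le p\iff q\supseteq p$.

*Example.* For $\mu=\omega$, $\kappa=\omega_1$ a condition is a finite set of countable elementary submodels, any two comparable by $\in$. By Lemma 4(c), along $\in$ the models increase and so do their traces $M\cap\kappa$; two different models with the same trace are never in a common condition.

A $\theta$-suitable model is a subset of $H(\theta)$ of size $<\kappa<\theta$, hence an element of $H(\theta)$. Then also each $p\in Q_\theta$ is an element of $H(\theta)$.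

**Definition (the product $P$).** Let $I=\mu\times\mu$; the set $\{j\}\times\mu$ is *level* $j$. By recursion on $j\le\mu$ let $P^{<j}$ be the set of all functions $p$ with $\mathrm{dom}(p)\subseteq j\times\mu$, $|\mathrm{dom}(p)|<\mu$, and $\emptyset\ne p(i,\xi)\in Q_{\theta_i}$ for $(i,\xi)\in\mathrm{dom}(p)$. For $j<\mu$ let $\theta_j$ be the least regular cardinal $>\kappa$ with $P^{<j}\in H(\theta_j)$. Write $Q_j=Q_{\theta_j}$ and $P=P^{<\mu}$. Put $p(\iota)=\emptyset$ for $\iota\in I\setminus\mathrm{dom}(p)$, and order $P$ by $q\le p\iff q(\iota)\supseteq p(\iota)$ for all $\iota\in I$. The largest condition is $1=\emptyset$.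

So at level $j$ there are $\mu$ copies of the same forcing $Q_j$, and $\theta_j$ is large enough for level $j$ to see all of the product below it. The copies give room for permutations; the growing $\theta_j$ will give the collapse.

For $E\subseteq I$ let $P_E=\{p\in P:\mathrm{dom}(p)\subseteq E\}$. The map $p\mapsto(p\restriction E,p\restriction(I\setminus E))$ shows $P\cong P_E\times P_{I\setminus E}$, and $P_{\{(j,\xi)\}}\cong Q_j$. Write $p\vee q$ for the function $\iota\mapsto p(\iota)\cup q(\iota)$ on $\mathrm{dom}(p)\cup\mathrm{dom}(q)$; when it is a condition, it extends both $p$ and $q$. As usual $\check\alpha$ is the canonical name of $\alpha$.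

**Fact 2.** *If $E\subseteq j\times\mu$, $j<\mu$, then every $\rho\subseteq\{\check\alpha:\alpha<\kappa\}\times P_E$ is an element of $H(\theta_j)$.* Here $P_E\subseteq P^{<j}\in H(\theta_j)$, so the elements of $\rho$ are in $H(\theta_j)$, and $|\rho|\le\kappa\cdot|P^{<j}|<\theta_j$.

**Fact 3.** *$P$ is $<\mu$-closed.* Given a descending sequence of length $<\mu$, take coordinatewise unions. By regularity of $\mu$ the domain and each value have size $<\mu$, and any two models in a value already lie together in the value of one condition of the sequence. Consequently $P$ adds no new sequences of length $<\mu$ of elements of $V$.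

## 6. Generic conditions: bounding names by adding one model at every coordinate

The next lemma is the engine. Part (a) defines a canonical extension of $p$; part (b) says that it confines names of ordinals to a model.

**Lemma 5.** *Let $E\subseteq I$, $|E|<\mu$, $p\in P_E$. Let $\chi>\kappa$ be regular and $M^*$ a $\chi$-suitable model with $E,p,\langle H(\theta_j):j<\mu\rangle\in M^*$. Put $N_j=M^*\cap H(\theta_j)$ and define $p^{M^*}$ with domain $E$ by*
$$p^{M^*}(j,\xi)=p(j,\xi)\cup\{N_j\}.\tag{1}$$

- *(a) $p^{M^*}\in P_E$ and $p^{M^*}\le p$.*
- *(b) Let $\sigma$ be a $P_E$-name with $p\Vdash_{P_E}$"$\sigma$ is an ordinal", and let*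
$$W_\sigma=\{(s,\gamma):s\in P_E,\ s\le p,\ s\Vdash_{P_E}\sigma=\check\gamma\}.$$
*If also $W_\sigma\in M^*$, then $p^{M^*}\Vdash_{P_E}\sigma\in\check M^*$.*

*Proof.* **Step 1: proving (a), i.e. that $N_j$ may be put on top of $p(j,\xi)$.** By Lemma 4(a), $E\subseteq M^*$. Let $\iota=(j,\xi)\in E$. Then $j,H(\theta_j),p(\iota)\in M^*$.

First, $N_j\prec H(\theta_j)$: if $H(\theta_j)\models\exists x\,\varphi(x,\vec a)$ with $\vec a\in N_j$, then $H(\chi)$ satisfies "there is $x\in H(\theta_j)$ with $\varphi^{H(\theta_j)}(x,\vec a)$", so by elementarity there is such an $x$ in $M^*\cap H(\theta_j)=N_j$.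

Second, $N_j$ is $\theta_j$-suitable: $\mu,\kappa\in N_j$, $|N_j|\le|M^*|<\kappa$, $N_j\cap\kappa=M^*\cap\kappa\in\kappa$, and a $<\mu$-sequence from $N_j$ lies in $M^*$ because $M^*$ is suitable, and in $H(\theta_j)$ because it is a small subset of $H(\theta_j)$.

Third, $|p(\iota)|<\mu<\kappa$, so $p(\iota)\subseteq M^*$ by Lemma 4(a). The elements of $p(\iota)$ lie in $H(\theta_j)$. So $p(\iota)\subseteq N_j$, every model in $p(\iota)$ is an element of $N_j$, and $p(\iota)\cup\{N_j\}\in Q_j$. As $|E|<\mu$, we get $p^{M^*}\in P_E$, and clearly $p^{M^*}\le p$.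

**Step 2: reflecting an arbitrary extension into $M^*$.** Let $r\le p^{M^*}$ in $P_E$, and let $\bar r$ be the condition with $\bar r(\iota)=r(\iota)\cap M^*$ (with domain the set of $\iota$ for which this is nonempty). Each $r(\iota)\cap M^*$ is a subset of $M^*$ of size $<\mu$, so it is in $M^*$ by Lemma 4(b). Then $\bar r$ is a set of fewer than $\mu$ pairs from $M^*$, so $\bar r\in P_E\cap M^*$. Clearly $r\le\bar r$, and $\bar r\le p$ because $p(\iota)\subseteq r(\iota)\cap M^*$.

**Step 3: every $s\le\bar r$ with $s\in P_E\cap M^*$ is compatible with $r$.** The purpose is to let $M^*$ decide things on behalf of $r$. Let $\iota=(j,\xi)\in E$. Since $N_j\in r(\iota)$, each $R\in r(\iota)$ satisfies $R\in N_j$, or $R=N_j$, or $N_j\in R$. As in Step 1, $s(\iota)\in M^*$ has size $<\mu$, so $s(\iota)\subseteq M^*\cap H(\theta_j)=N_j$. Let $S\in s(\iota)$ and $R\in r(\iota)$.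

- If $R\in N_j$, then $R\in r(\iota)\cap M^*=\bar r(\iota)\subseteq s(\iota)$, so $R$ and $S$ are equal or comparable inside the condition $s(\iota)$.
- If $R=N_j$, then $S\in R$.
- If $N_j\in R$, then $N_j\subseteq R$ by Lemma 4(c), so $S\in R$.

Hence $s(\iota)\cup r(\iota)\in Q_j$ for all $\iota\in E$, and $s\vee r$ is a condition.

**Step 4: proving (b).** Suppose $r\le p^{M^*}$ and $r\Vdash_{P_E}\sigma=\check\beta$; such $r$ are dense below $p^{M^*}$. Since $\bar r\le p$ and $p$ forces $\sigma$ to be an ordinal, there is $(s,\gamma)\in W_\sigma$ with $s\le\bar r$. As $W_\sigma,\bar r\in M^*$, by elementarity there is such a pair in $M^*$. By Step 3 $s$ and $r$ are compatible, and a common extension forces $\check\beta=\sigma=\check\gamma$. So $\beta=\gamma\in M^*$. $\square$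

Two features of (1) will matter. The condition $p^{M^*}$ does not depend on $\sigma$; and *the added model $N_j$ depends only on the level $j$, not on the coordinate $(j,\xi)$*.

**Lemma 6.** *If $|E|<\mu$ and $G_E$ is $P_E$-generic over $V$, then $\kappa$ is a regular cardinal in $V[G_E]$.*

*Proof.* It suffices that every function from some $\eta<\kappa$ to $\kappa$ in $V[G_E]$ is bounded. Let $p\Vdash_{P_E}\dot f:\check\eta\to\check\kappa$ with $\eta<\kappa$, and let
$$W=\{(s,\xi,\gamma):s\in P_E,\ s\le p,\ \xi<\eta,\ s\Vdash_{P_E}\dot f(\check\xi)=\check\gamma\}.$$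
For a large regular $\chi$, Lemma 3 gives a $\chi$-suitable $M^*$ containing $W,\eta,E,p$ and $\langle H(\theta_j):j<\mu\rangle$. Since $M^*\cap\kappa$ is an ordinal, $\eta\subseteq M^*$. So for each $\xi<\eta$ the set $\{(s,\gamma):(s,\xi,\gamma)\in W\}$ is in $M^*$; it is $W_\sigma$ for a name $\sigma$ for $\dot f(\check\xi)$. Lemma 5(b) gives $p^{M^*}\Vdash\dot f(\check\xi)\in M^*\cap\kappa$ for all $\xi<\eta$ at once. So $p^{M^*}\le p$ forces $\dot f$ to be bounded by the ordinal $M^*\cap\kappa<\kappa$. The same holds below every extension of $p$, so such conditions are dense below $p$. $\square$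

**Lemma 7.** *If $j<\mu$ and $g$ is $Q_j$-generic over $V$, then $V[g]\models|H(\theta_j)^V|\le\kappa$.*

*Proof.* Let $\mathcal C=\bigcup g$. Any two distinct members of $\mathcal C$ lie in a common condition of the filter $g$, so one is an element of the other. By Lemma 4(c) the map $M\mapsto M\cap\kappa$ is injective on $\mathcal C$, with values in $\kappa$; so $|\mathcal C|\le\kappa$. Next, given $p\in Q_j$ and $x\in H(\theta_j)$, we have $p\in H(\theta_j)$, and Lemma 3 gives a $\theta_j$-suitable $M$ with $p,x\in M$. Then $p\subseteq M$ by Lemma 4(a), so $p\cup\{M\}\in Q_j$ extends $p$. By genericity some $M\in\mathcal C$ contains $x$. Hence $H(\theta_j)^V=\bigcup\mathcal C$ is in $V[g]\models\mathrm{ZFC}$ a union of at most $\kappa$ sets, each of size at most $\kappa$. $\square$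

## 7. The symmetric model $N$

Let $\mathcal G$ be the group of permutations of $I$ that map each level onto itself. It acts on $P$ by automorphisms,
$$\mathrm{dom}(\pi p)=\pi[\mathrm{dom}(p)],\qquad(\pi p)(\pi\iota)=p(\iota),$$
which is legitimate because all coordinates of one level carry the same $Q_j$. It acts on $P$-names as usual: $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$. For $e\in[I]^{<\mu}$ (a subset of size $<\mu$) let $\mathrm{fix}(e)=\{\pi\in\mathcal G:\pi\restriction e=\mathrm{id}\}$. Since
$$\pi\,\mathrm{fix}(e)\,\pi^{-1}=\mathrm{fix}(\pi[e]),\qquad\mathrm{fix}(e_0)\cap\mathrm{fix}(e_1)=\mathrm{fix}(e_0\cup e_1),$$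
these groups generate a normal filter of subgroups.

**Definition (support, $\mathrm{HS}$, $N$).** A name $\dot x$ *has support $e$* if $\pi\dot x=\dot x$ for all $\pi\in\mathrm{fix}(e)$. $\mathrm{HS}$ is the class of names that hereditarily have a support in $[I]^{<\mu}$. For a $P$-generic $G$ over $V$ let $N=\{\dot x^G:\dot x\in\mathrm{HS}\}$, and write $G_E=G\cap P_E$.

*Example.* For $\iota\in I$ the name $\Gamma_\iota=\{(\check M,p):p\in P_{\{\iota\}},\ M\in p(\iota)\}$ of the generic chain at $\iota$ has support $\{\iota\}$, and $\pi\Gamma_\iota=\Gamma_{\pi\iota}$. The name $\{(\Gamma_{(j,\xi)},1):\xi<\mu\}$ of the set of all chains at level $j$ has empty support, since each $\pi\in\mathcal G$ only permutes its members.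

By the standard theorem on symmetric submodels (Jech, *Set Theory*, Ch. 15), $V\subseteq N\subseteq V[G]$, $N$ is transitive and $N\models\mathrm{ZF}$. Without a subscript, $\Vdash$ is the forcing relation of $P$ for statements about $N$, with quantifiers ranging over $\mathrm{HS}$. It satisfies the forcing theorem, and
$$p\Vdash\varphi(\dot x)\iff\pi p\Vdash\varphi(\pi\dot x)\qquad(\pi\in\mathcal G).\tag{2}$$

**Moving coordinates.** We use repeatedly: *if $e,a,b\subseteq I$ have size $<\mu$ and $a\cap e=\emptyset$, there is $\pi\in\mathrm{fix}(e)$ with $\pi[a]\cap(b\cup e)=\emptyset$.* On each level there are $\mu$ points, and fewer than $\mu$ of them are in $a\cup b\cup e$. So we can choose an injection of $a$ into $I\setminus(a\cup b\cup e)$ that preserves levels, and let $\pi$ exchange each point of $a$ with its image and fix everything else.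

**Step 1: $N$ contains the small generic extensions.** If $|E|<\mu$, then $\pi\in\mathrm{fix}(E)$ fixes every condition in $P_E$, hence every $P_E$-name. So every $P_E$-name is in $\mathrm{HS}$, with support $E$, and
$$V[G_E]\subseteq N\qquad(|E|<\mu).\tag{3}$$

**Step 2: passing between $P_E$ and $P$.** We compute with Lemma 5 in $P_E$ but argue about $N$, so we need to translate.

**Lemma 8 (transfer).** *Let $|E|<\mu$, $p\in P_E$, $\varphi$ a $\Delta_0$ formula and $\vec\tau$ $P_E$-names. Then $p\Vdash_{P_E}\varphi(\vec\tau)\iff p\Vdash\varphi(\vec\tau)$.*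

*Proof.* Since $P\cong P_E\times P_{I\setminus E}$, the product lemma says that the $P_E$-generic filters containing $p$ are exactly the sets $G'\cap P_E$ with $G'$ $P$-generic and $p\in G'$. For such $G'$ the names $\vec\tau$ have the same values by $G'$ and $G'_E$, and $\varphi$ is absolute between the transitive models $V[G'_E]\subseteq N'$, where $N'$ is computed from $G'$. $\square$

**Step 3: only the support matters.**

**Lemma 9 (homogeneity).** *If $\dot x_1,\dots,\dot x_k\in\mathrm{HS}$ have support $e$, $|e|<\mu$, and $p\Vdash\varphi(\dot x_1,\dots,\dot x_k)$, then $p\restriction e\Vdash\varphi(\dot x_1,\dots,\dot x_k)$, where $p\restriction e$ is the restriction of $p$ to $\mathrm{dom}(p)\cap e$.*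

*Proof.* Otherwise some $q\le p\restriction e$ forces $\neg\varphi(\dot x_1,\dots,\dot x_k)$. Choose $\pi\in\mathrm{fix}(e)$ with $\pi[\mathrm{dom}(p)\setminus e]\cap(\mathrm{dom}(q)\cup e)=\emptyset$. By (2) and $\pi\dot x_i=\dot x_i$, $\pi p\Vdash\varphi(\dot x_1,\dots,\dot x_k)$. On $e$, $\pi p$ agrees with $p\restriction e$, whose values are contained in those of $q$; off $e$, the domains of $\pi p$ and $q$ are disjoint. So $\pi p\vee q$ is a condition. It extends $\pi p$ and $q$ and forces both $\varphi$ and $\neg\varphi$, a contradiction. $\square$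

**Step 4: sets of ordinals, and clause (ii).**

**Lemma 10.** *If $x\in N$ is a set of ordinals with a name $\dot x\in\mathrm{HS}$ of support $E$, $|E|<\mu$, then*
$$x=\{\alpha:\exists p\in G_E\ (p\Vdash\check\alpha\in\dot x)\}\in V[G_E].$$
*Moreover $\kappa$ is a regular cardinal in $N$.*

*Proof.* If $\alpha\in x$, some $p\in G$ forces $\check\alpha\in\dot x$. By Lemma 9 $p\restriction E$ forces it too, and $p\restriction E\in G_E$ as $p\le p\restriction E$. The other inclusion is clear. The forcing relation is definable in $V$, so the displayed set is in $V[G_E]$. For the second part, let $f\in N$ be a function from some $\eta<\kappa$ to $\kappa$. It is coded by a set of ordinals, so it lies in some $V[G_E]$ with $|E|<\mu$, and is bounded by Lemma 6. $\square$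

This proves (ii), and it does so for every generic $G$.

**Step 5: clause (i).**

**Lemma 11.** *If $\lambda<\mu$, $f\in V[G]$ and $f:\lambda\to N$, then $f\in N$. Hence $\mathrm{DC}_{<\mu}$ holds in $N$.*

*Proof.* In $V[G]$ choose $\tau_\alpha\in\mathrm{HS}$ with $\tau_\alpha^G=f(\alpha)$. By Fact 3, $\langle\tau_\alpha:\alpha<\lambda\rangle\in V$. In $V$ choose supports $e_\alpha\in[I]^{<\mu}$ of $\tau_\alpha$. By regularity of $\mu$, $e=\bigcup_{\alpha<\lambda}e_\alpha$ has size $<\mu$. The canonical name for $\langle\tau_\alpha^G:\alpha<\lambda\rangle$, built from the names of the ordered pairs of $\check\alpha$ and $\tau_\alpha$, has support $e$ and is in $\mathrm{HS}$. So $f\in N$.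

Now let $X,S\in N$ be an instance of $\mathrm{DC}_\lambda$, $\lambda<\mu$. Build $f$ by recursion in $V[G]\models\mathrm{ZFC}$, choosing $f(\alpha)\in S(f\restriction\alpha)$. Each $f\restriction\alpha$ is in $N$ by the first part, so $S(f\restriction\alpha)$ is defined. Finally $f\in N$. $\square$

## 8. Two copies of a new set meet unboundedly: localization in $V[G_e]$

We need one textbook fact on mutual genericity, with its proof.

**Lemma 12.** *Let $G'$ be $P$-generic and let $e,e',e''\subseteq I$ be pairwise disjoint. If $B\subseteq\kappa$ is in $V[G'_e][G'_{e'}]\cap V[G'_e][G'_{e''}]$, then $B\in V[G'_e]$.*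

*Proof.* By the product lemma $G'_{e'}\times G'_{e''}$ is $P_{e'}\times P_{e''}$-generic over $V[G'_e]$. In $V[G'_e]$ let $\sigma_1,\sigma_2$ be names for $B$ with respect to the two factors, and let $(p_1,p_2)\in G'_{e'}\times G'_{e''}$ force $\sigma_1=\sigma_2\subseteq\check\kappa$. Then $p_1$ decides "$\check\alpha\in\sigma_1$" for every $\alpha<\kappa$. Otherwise $p_1',p_1''\le p_1$ decide it differently; take $p_2'\le p_2$ deciding "$\check\alpha\in\sigma_2$". One of $(p_1',p_2')$, $(p_1'',p_2')$ forces $\sigma_1\ne\sigma_2$, a contradiction. So $B=\{\alpha<\kappa:p_1\Vdash\check\alpha\in\sigma_1\}\in V[G'_e]$. $\square$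

**Main Lemma.** *Let $\mathcal F\in N$ be an a.d. family on $\kappa$ in $N$ with a name $\dot{\mathcal F}\in\mathrm{HS}$ of support $e$, $|e|<\mu$. Then $\mathcal F\subseteq V[G_e]$.*

The picture in the smallest case: $e=\emptyset$, and $A\in\mathcal F$ is read off from one coordinate $(j,0)$. Let $\pi$ exchange $(j,0)$ and $(j,1)$. The condition $p$ is one chain $a\in Q_j$ at $(j,0)$, and $p\vee\pi p$ has the chain $a$ at both coordinates. Put the same model $N_j$ on top of both. By Lemma 5 this already bounds $\tau\cap\pi\tau$ by $\delta=N_j\cap\kappa$, and it does not distinguish the two coordinates. Now extend $a\cup\{N_j\}$ to a chain that forces some $\alpha\ge\delta$ into $\tau$, and use *the same* longer chain at both coordinates.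

*Proof.* **Step 1: choosing a name and a condition.** Let
$$\dot x=\{(\rho,1):\rho\subseteq\{\check\alpha:\alpha<\kappa\}\times P_e\}.$$
Each $\rho$ is a $P_e$-name, so $\dot x\in\mathrm{HS}$ has support $e$. Every subset of $\kappa$ in $V[G'_e]$ has a name of the form $\rho$, so $\dot x^{G'}=\mathcal P(\kappa)\cap V[G'_e]$ for every generic $G'$.

Suppose $A\in\mathcal F\setminus V[G_e]$. By Lemma 10 there are $E\supseteq e$ with $|E|<\mu$ and $\tau\subseteq\{\check\alpha:\alpha<\kappa\}\times P_E$ with $\tau^G=A$. Pick $p\in G$ forcing "$\dot{\mathcal F}$ is an a.d. family on $\kappa$ and $\tau\in\dot{\mathcal F}\setminus\dot x$". Enlarging $E$ by $\mathrm{dom}(p)$, assume $p\in P_E$.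

**Step 2: making a second copy.** Let $e'=E\setminus e$ and choose $\pi\in\mathrm{fix}(e)$ with $e'':=\pi[e']$ disjoint from $E$. Put $E^*=e\cup e'\cup e''$. Then $\pi[E]=e\cup e''$, so $E\cap\pi[E]=e$. For every $t\in P_E$, the conditions $t$ and $\pi t$ agree on $e$ and have disjoint domains off $e$. So
$$t\vee\pi t\in P_{E^*}\qquad(t\in P_E).\tag{4}$$
Let $q_0=p\vee\pi p$. By the choice of $p$, by (2), and since $\pi\dot{\mathcal F}=\dot{\mathcal F}$ and $\pi\dot x=\dot x$, $q_0$ forces $\tau\in\dot{\mathcal F}\setminus\dot x$ and $\pi\tau\in\dot{\mathcal F}\setminus\dot x$.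

**Step 3: the copies are different, that is, $q_0\Vdash\tau\ne\pi\tau$.** Suppose $G'$ is generic, $q_0\in G'$ and $\tau^{G'}=(\pi\tau)^{G'}=B$. As $\tau$ is a $P_E$-name and $\pi\tau$ is a $P_{\pi[E]}$-name, $B\in V[G'_e][G'_{e'}]\cap V[G'_e][G'_{e''}]$. By Lemma 12 $B\in V[G'_e]$, that is, $B\in\dot x^{G'}$. But $q_0$ forces $\tau\notin\dot x$, a contradiction.

**Step 4: the copies have bounded intersection, and we name the bound.** By Steps 2 and 3, $q_0$ forces $\tau,\pi\tau$ to be distinct members of the a.d. family $\dot{\mathcal F}$, so it forces $|\tau\cap\pi\tau|<\kappa$ in $N$. By Lemma 10 $\kappa$ is regular in every such extension, so by Fact 1 $q_0$ forces $\tau\cap\pi\tau$ to be bounded in $\kappa$. Both $\tau$ and $\pi\tau$ are $P_{E^*}$-names which always denote subsets of $\kappa$. Let $\sigma$ be a $P_{E^*}$-name with $1\Vdash_{P_{E^*}}\sigma=\sup(\tau\cap\pi\tau)$. "$\tau\cap\pi\tau$ is bounded in $\check\kappa$" is a $\Delta_0$ statement, so by Lemma 8 $q_0\Vdash_{P_{E^*}}\sigma<\check\kappa$.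

**Step 5: a symmetric condition that bounds $\sigma$.** Let
$$W_\sigma=\{(s,\gamma):s\in P_{E^*},\ s\le q_0,\ s\Vdash_{P_{E^*}}\sigma=\check\gamma\}.$$
For large regular $\chi$, Lemma 3 gives a $\chi$-suitable $M^*$ containing $E,E^*,p,q_0,\langle H(\theta_j):j<\mu\rangle$ and $W_\sigma$. Let $\delta=M^*\cap\kappa<\kappa$. Form $r=p^{M^*}\in P_E$ with the set $E$, and $q_0^{M^*}\in P_{E^*}$ with the set $E^*$, both by Lemma 5(a). We claim
$$r\vee\pi r=q_0^{M^*}.\tag{5}$$
Let $\iota=(j,\xi)\in E^*$, and recall that $N_j=M^*\cap H(\theta_j)$ depends only on $j$.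

- If $\iota\in e$, then $r(\iota)=(\pi r)(\iota)=p(\iota)\cup\{N_j\}$ and $q_0(\iota)=p(\iota)$.
- If $\iota\in e'$, then $r(\iota)=p(\iota)\cup\{N_j\}$, $(\pi r)(\iota)=\emptyset$ and $q_0(\iota)=p(\iota)$.
- If $\iota\in e''$, then $r(\iota)=\emptyset$. Since $\pi^{-1}\iota$ is on level $j$, $(\pi r)(\iota)=r(\pi^{-1}\iota)=p(\pi^{-1}\iota)\cup\{N_j\}$. And $q_0(\iota)=(\pi p)(\iota)=p(\pi^{-1}\iota)$.

In each case the union of the two values on the left is $q_0(\iota)\cup\{N_j\}=q_0^{M^*}(\iota)$, so (5) holds. By Lemma 5(b) applied to $E^*,q_0,\sigma$, and since $q_0$ forces $\sigma<\check\kappa$,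
$$r\vee\pi r\Vdash_{P_{E^*}}\sigma\in\check M^*\cap\check\kappa=\check\delta,\quad\text{that is, }\sigma<\check\delta.\tag{6}$$

**Step 6: the same large ordinal in both copies.** Since $r\le p$ forces $\tau\in[\kappa]^\kappa$, by Fact 1 and Lemma 10 it forces $\tau$ to be unbounded in $\kappa$. This is again a $\Delta_0$ statement, so by Lemma 8 there are $t\le r$ in $P_E$ and $\alpha$ with $\delta\le\alpha<\kappa$ and $t\Vdash\check\alpha\in\tau$. By (2), $\pi t\Vdash\check\alpha\in\pi\tau$. By (4) $t\vee\pi t$ is a condition in $P_{E^*}$; as $t\le r$ and $\pi t\le\pi r$, it extends $r\vee\pi r$. It forces $\check\alpha\in\tau\cap\pi\tau$, also over $P_{E^*}$ by Lemma 8, hence $\sigma\ge\check\alpha\ge\check\delta$. This contradicts (6). $\square$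

The step that a $<\kappa$-closed collapse could not supply is (5)–(6). There, the bound $\delta$ was obtained from a condition of the form $r\vee\pi r$, so it was still possible to extend both sides in the same way.

## 9. Collapsing $\mathcal P(\kappa)\cap V[G_e]$, and the end of the proof

**Proof of (iii).** The purpose is to enumerate in $N$, in length at most $\kappa$, the set in which the Main Lemma has placed $\mathcal F$. Let $\mathcal F\in N$ be an a.d. family on $\kappa$, with a name of support $e$, $|e|<\mu$. By the Main Lemma $\mathcal F\subseteq\mathcal P(\kappa)\cap V[G_e]$. As $|e|<\mu$ and $\mu$ is regular, there is $j<\mu$ with $e\subseteq j\times\mu$. Let $\iota=(j,0)$, so $\iota\notin e$.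

Every element of $\mathcal P(\kappa)\cap V[G_e]$ is $\rho^{G_e}$ for some $\rho\in V$ with $\rho\subseteq\{\check\alpha:\alpha<\kappa\}\times P_e$, and $\rho\in H(\theta_j)^V$ by Fact 2. Since $P_{\{\iota\}}\cong Q_j$, $G_{\{\iota\}}$ yields a $Q_j$-generic filter over $V$. So by Lemma 7 there is in $V[G_{\{\iota\}}]$ an enumeration of $H(\theta_j)^V$ in length at most $\kappa$. In $V[G_{e\cup\{\iota\}}]$ we can combine it with the map $\rho\mapsto\rho^{G_e}$, and get
$$V[G_{e\cup\{\iota\}}]\models|\mathcal P(\kappa)\cap V[G_e]|\le\kappa.$$
By (3), $V[G_{e\cup\{\iota\}}]\subseteq N$, so $N$ contains an injection of $\mathcal P(\kappa)\cap V[G_e]$ into $\kappa$. Its restriction to $\mathcal F$ is in $N$, and $\mathcal F$ is well-orderable in $N$, of cardinality $\le\kappa$. $\square$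

**Proof of the Theorem.** Clause (i) is Lemma 11, clause (ii) is Lemma 10, and clause (iii) was just shown. For (iv), let $\mathcal F\in N$ be an a.d. family with $|\mathcal F|\ge\kappa$ in $N$. By (iii) $|\mathcal F|=\kappa$, so $\mathcal F$ can be enumerated in $N$ as $\{A_i:i<\kappa\}$ without repetitions. Since $\kappa$ is regular in $N\models\mathrm{ZF}$, Lemma 1, applied in $N$, gives $B\in[\kappa]^\kappa\setminus\mathcal F$ with $\mathcal F\cup\{B\}$ almost disjoint. So $\mathcal F$ is not maximal, and $N$ has no $\kappa$-mad family. $\square$

With the derivation in Section 1, the Corollary follows: the consistency strength of $\mathrm{ZF}+\mathrm{DC}+$"there is a regular uncountable $\kappa$ with no $\kappa$-mad families" is exactly that of $\mathrm{ZF}$, equivalently that of $\mathrm{ZFC}$.
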